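\title{Wiggly complexes of planar point sets are polytopal}

\begin{abstract}
A wiggly arc of a finite planar point set $P$ follows the straight segment between two points of $P$ and passes on a chosen side of each point of $P$ that lies on this segment. The wiggly complex $\mathcal W_P$ is the simplicial complex of pointed non-crossing sets of internal wiggly arcs. For collinear points it is the boundary complex of the polar of the wigglyhedron, and for points in general position it is the boundary complex of the polar of the pseudotriangulation polytope. We prove the conjecture, posed by Bapat and Pilaud, that $\mathcal W_P$ is the boundary complex of a simplicial polytope for every $P$. The polytope has dimension $2N-3-h$, where $N=|P|$ and $h$ is the number of extreme points of the convex hull. We also determine the minimal non-faces of $\mathcal W_P$ and realize it by an explicit complete simplicial fan. The proof attaches to each arc a linear functional on infinitesimal motions of $P$, translates linear relations between these functionals into piecewise affine functions on the plane, and controls those functions by a maximum principle.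
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Wiggly arcs and the wiggly complex}

Throughout, $P$ is a finite set of $N\ge 3$ points in the plane, with no genericity assumption. We write $H$ for the set of extreme points of $\operatorname{conv}P$ and $h=|H|$; thus $h=2$ if $P$ is collinear. On an oriented line or segment, $u$ denotes the unit direction and $n=Ru$ the left unit normal, where $R$ is the rotation by $+\pi/2$.

When three points of $P$ are collinear, the segment between the outer two runs into the middle one. A wiggly arc is a segment that has decided how to get around such obstacles. Formally, a \emph{wiggly arc} (or simply \emph{arc}) $\alpha$ consists of two points $p\neq q$ of $P$, its \emph{endpoints}, and a choice of side, left or right of the oriented segment $[p,q]$, for each point of $P$ in the open segment $(p,q)$. We say that $\alpha$ \emph{passes} these points. We record the choices in the \emph{side function} $y^\alpha$ on $P\cap[p,q]$, which is $0$ at $p$ and $q$, and $+1$ (resp.\ $-1$) at a point that $\alpha$ passes on the left (resp.\ right); we extend $y^\alpha$ piecewise linearly to $[p,q]$. Reversing the orientation changes the signs of both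 $y^\alpha$ and $n$. Every function that is $0$ at $p,q$ and $\pm1$ at the intermediate points is the side function of exactly one arc.

For small $\theta>0$ the curve $x\mapsto x+\theta\,y^\alpha(x)\,n$, $x\in[p,q]$, follows the segment and passes on the chosen sides; we call it the \emph{standard drawing} of $\alpha$. Arcs are considered up to isotopy in the plane minus $P$: a \emph{drawing} of $\alpha$ is a simple curve obtained from the standard drawing by an isotopy that fixes the endpoints and keeps the interior of the curve away from $P$. Different arcs are not isotopic: if $\alpha,\beta$ have the same endpoints and pass a point $k$ on different sides, the loop $\alpha\beta^{-1}$ has winding number $\pm1$ about $k$.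

A set $S$ of arcs is \emph{non-crossing} if its arcs have drawings with pairwise disjoint interiors. It is \emph{pointed} if, for every $p\in P$, the directions $q-p$ of the arcs of $S$ with endpoint $p$ (where $q$ is the other endpoint) lie in an open half-plane bounded by a line through the origin. A \emph{wiggly dissection}, or \emph{dissection}, of $P$ is a pointed non-crossing set of arcs. Two arcs are \emph{compatible} if they form a dissection.

The set $\operatorname{Ext}(P)$ of \emph{external} arcs plays the role of the boundary of the convex hull. If $\operatorname{conv}P$ is two-dimensional, each edge $[p,q]$ of the polygon $\operatorname{conv}P$, with $p,q\in H$, gives one external arc, the arc from $p$ to $q$ that passes on the outer side of every point of $P$ in $(p,q)$. If $P$ is collinear with extreme points $p,q$, the external arcs are the two arcs from $p$ to $q$ that pass all intermediate points on the same side. In both cases $|\operatorname{Ext}(P)|=h$. All other arcs are \emph{internal}. The \emph{wiggly complex} $\mathcal W_P$ is the simplicial complex whose faces are the dissections of $P$ with their external arcs removed; as subsets of dissections are dissections, its faces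 are the dissections that consist of internal arcs.

\subsection{Two known cases and the conjecture}

A polytope is \emph{simplicial} if all its proper faces are simplices; its \emph{boundary complex} is the simplicial complex formed by the vertex sets of the proper faces. By convention, $\{\emptyset\}$ is the boundary complex of a $0$-dimensional polytope; this is $\mathcal W_P$ when $P$ is the vertex set of a triangle. The wiggly complex is known to be the boundary complex of a simplicial polytope in the two extreme situations.

\emph{Collinear points.} Let $P$ consist of $n+2$ points on a horizontal line, labeled $0,\dots,n+1$. An arc is then an abscissa monotone curve from some $i$ to some $j>i$ that passes above or below each of $i+1,\dots,j-1$, pointedness says that the left endpoint of one arc is never the right endpoint of another, and $\mathcal W_P$ is the complex denoted $\mathcal W_n$. It is known that every maximal dissection has exactly $2n-1$ internal arcs, that $\mathcal W_n$ is a pseudomanifold without boundary, and that it is the boundary complex of a simplicial $(2n-1)$-dimensional polytope, the polar of the wigglyhedron. For $n=1$ the internal arcs are the two segments from $0$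 to $1$ and from $1$ to $2$; they are not pointed at $1$, so $\mathcal W_1$ consists of two isolated vertices.

\emph{General position.} If no three points of $P$ are collinear, arcs are straight segments and $\mathcal W_P$ is the pseudodissection complex of pointed non-crossing sets of internal segments. It is known to be the boundary complex of the polar of the pseudotriangulation polytope of Rote, Santos and Streinu. If $P$ is in convex position, pointedness is automatic and the facets are the triangulations of an $N$-gon. If $P$ consists of a triangle and one interior point, any two of the three internal segments are compatible but all three are not pointed, so $\mathcal W_P$ is the boundary of a triangle. Without pointedness it would be a full triangle, which bounds nothing.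

One definition covers both cases, and this suggests the following conjecture, posed in \cite{BP}: \emph{for any point set $P$ in the plane, $\mathcal W_P$ is the boundary complex of a simplicial polytope.} The examples also suggest where the polytope should live. With the external arcs counted, a maximal dissection has $(2n-1)+2=2N-3$ arcs for collinear points, $(N-3)+N=2N-3$ arcs for points in convex position, and $5=2N-3$ arcs for a triangle with an interior point. The number $2N-3$ is the number of degrees of freedom of $N$ points in the plane up to rigid motions.

\subsection{Results}

\begin{theorem}\label{thm:main}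
For every finite set $P\subset\mathbb R^2$ with $N=|P|\ge3$, the complex $\mathcal W_P$ is the boundary complex of a simplicial polytope, of dimension $2N-3-h$.
\end{theorem}

The proof represents arcs by linear functionals on motions of $P$. An element $v=(v_p)_{p\in P}$ of $(\mathbb R^2)^P$ is a velocity field. The \emph{infinitesimal rigid motions} are the fields $v_p=w+\omega Rp$ with $w\in\mathbb R^2$, $\omega\in\mathbb R$; they form a $3$-dimensional subspace, and we let $V$ be the quotient of $(\mathbb R^2)^P$ by it, so that $\dim V=2N-3$. For $a\ne b$ in $P$,
\[
\rho_{ab}(v)=\frac{b-a}{|b-a|}\cdot(v_b-v_a)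
\]
is the rate at which the distance between $a$ and $b$ grows. It does not see the sides chosen by an arc, so we refine it. An \emph{edge} is a segment $e=[a,b]$ with $a\neq b$ in $P$ and no point of $P$ in its relative interior; we write $\rho_e=\rho_{ab}$, and $e\subseteq\alpha$ if $e$ is contained in the segment of the arc $\alpha$. For an arc $\alpha$ from $p$ to $q$ and $\varepsilon\ge0$, put $g_\varepsilon(\alpha)=g_0(\alpha)+\varepsilon g_1(\alpha)$, where
\begin{equation}\label{eq:g}
g_0(\alpha)=\sum_{e\subseteq\alpha}\rho_e=\rho_{pq},\qquad
g_1(\alpha)(v)=\sum_{e=[a,b]\subseteq\alpha}\frac{y^\alpha_b-y^\alpha_a}{|e|}\;n\cdot(v_b-v_a),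
\end{equation}
and the edges are oriented like $[p,q]$. To see what this measures, stretch a string through the displaced points $a+\varepsilon y^\alpha_an$, $a\in P\cap[p,q]$, and let these points move with the velocities $v_a$. The piece of string over $e=[a,b]$ has unit direction $u+\varepsilon\frac{y^\alpha_b-y^\alpha_a}{|e|}n+O(\varepsilon^2)$, so $g_\varepsilon(\alpha)(v)$ is the rate at which the string lengthens, up to $O(\varepsilon^2)$. The functional does not depend on the orientation of $\alpha$. It vanishes on translations. On the rotation $v_p=Rp$ we have $v_b-v_a=|e|\,n$, so $g_0(\alpha)$ vanishes and $g_1(\alpha)$ equals $\sum_e(y^\alpha_b-y^\alpha_a)=0$. Hence $g_\varepsilon(\alpha)\in V^*$. If $\alpha$ is an edge $e$, then $g_\varepsilon(\alpha)=\rho_e$.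

A \emph{flip} of an internal arc $\alpha$ in a maximal dissection $T$ is an arc $\alpha'\neq\alpha$ such that $(T\setminus\{\alpha\})\cup\{\alpha'\}$ is a maximal dissection; the \emph{flip graph} has the maximal dissections as vertices and the flips as edges. A simplicial complex is \emph{flag} if all its minimal non-faces have two elements. Vectors $x_\alpha$ of a real vector space, indexed by the vertices of a simplicial complex $K$, are the rays of a \emph{simplicial fan with face complex $K$} if the vectors of each face are linearly independent and $\operatorname{cone}(I)\cap\operatorname{cone}(J)=\operatorname{cone}(I\cap J)$ for all faces $I,J$, where $\operatorname{cone}(I)$ is the set of nonnegative combinations of the $x_\alpha$, $\alpha\in I$. The fan is \emph{complete} if the cones cover the space.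

\begin{theorem}\label{thm:supp}
Let $P$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item Every wiggly dissection extends to one with exactly $2N-3$ arcs, external arcs included. Every internal arc of a maximal dissection has exactly one flip. The flip graph is the graph of a simple $(2N-3-h)$-polytope.
\item The minimal non-faces of $\mathcal W_P$ are the incompatible pairs of internal arcs and the triples of arcs joining a point $r\in P$ to points $q_1,q_2,q_3\in P$ with $r$ in the interior of the triangle $q_1q_2q_3$. Hence $\mathcal W_P$ is flag if and only if no point of $P$ is interior to a triangle spanned by points of $P$.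
\item For all small $\varepsilon>0$, the vectors $g_\varepsilon(\alpha)$ of the internal arcs, taken modulo the span of the vectors of the external arcs, are the rays of a complete simplicial fan with face complex $\mathcal W_P$.
\end{enumerate}
\end{theorem}

\subsection{Outline}

We construct the simple polytope polar to the one in Theorem~\ref{thm:main} by inequalities $g_\varepsilon(\alpha)(v)\ge f_\varepsilon(\alpha)$, one for each arc, with equality imposed on the external arcs. Two things have to be shown: that the arcs tight at a point always form a dissection, and that every dissection is tight somewhere. Section~\ref{sec:example} carries out the construction by hand for four points. Section~\ref{sec:comb} replaces the topological definition of non-crossing by three conditions on pairs. Sections~\ref{sec:airy} and~\ref{sec:cones} show that a vector of $V^*$ has at most one expression as a nonnegative combination of the vectors of a dissection; by linear programming duality this will make every dissection tight somewhere. Section~\ref{sec:heights} constructs the heights $f_\varepsilon$. That tight sets are dissections is proved by letting $\varepsilon\to0$, which needs a bound on $v$ uniform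 in $\varepsilon$; Section~\ref{sec:triangle} obtains it when $\operatorname{conv}P$ is a triangle with all other points in its interior. Section~\ref{sec:general} encloses an arbitrary $P$ in a triangle and finds $\mathcal W_P$ as a link in the complex of the larger set. Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.

\section{A triangle with a point on one side}\label{sec:example}

Let $P=\{a,r,b,s\}$ with $a=(-1,0)$, $r=(0,0)$, $b=(1,0)$, $s=(0,1)$, so that $N=4$, $h=3$ and $2N-3-h=2$. This set contains both a collinear triple and a point off its line. Let $\alpha^+$ and $\alpha^-$ be the arcs from $a$ to $b$ passing above and below $r$. The external arcs are $as$, $bs$ and $\alpha^-$; the internal arcs are $ar$, $rb$, $rs$ and $\alpha^+$ (Figure~\ref{fig:example}). The pair $\{ar,rb\}$ is not pointed at $r$, the pair $\{\alpha^+,rs\}$ crosses, and the other four pairs are compatible. So $\mathcal W_P$ is the $4$-cycle $ar,\ rs,\ rb,\ \alpha^+$.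

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[gray] (-1,0)--(0,1)--(1,0);
\draw[gray] (-1,0) .. controls (-0.4,-0.3) and (0.4,-0.3) .. (1,0);
\draw[thick] (-1,0)--(1,0);
\draw[thick] (0,0)--(0,1);
\draw[thick,dashed] (-1,0) .. controls (-0.4,0.3) and (0.4,0.3) .. (1,0);
\fill (-1,0) circle (0.03) (0,0) circle (0.03) (1,0) circle (0.03) (0,1) circle (0.03);
\node[left] at (-1,0) {$a$}; \node[right] at (1,0) {$b$};
\node[above] at (0,1) {$s$}; \node[below] at (0.08,0.02) {$r$};
\node at (0.27,0.34) {$\alpha^+$}; \node[gray] at (0.6,-0.3) {$\alpha^-$};
\begin{scope}[xshift=3.4cm,yshift=0.4cm,scale=0.6]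
\draw[->,thick] (0,0)--(1,0) node[right] {$ar$};
\draw[->,thick] (0,0)--(0,1) node[above] {$rs$};
\draw[->,thick] (0,0)--(-1,-0.5) node[left] {$rb$};
\draw[->,thick,dashed] (0,0)--(0,-1) node[below] {$\alpha^+$};
\end{scope}
\end{tikzpicture}
\caption{Left: the seven wiggly arcs of a triangle $abs$ with a point $r$ on the side $ab$; the three external arcs are gray. Right: the vectors $g_\varepsilon$ of the four internal arcs modulo those of the external arcs, for $\varepsilon=1/3$. Two internal arcs are compatible exactly when their rays are consecutive.}
\label{fig:example}
\end{figure}

\emph{The vectors.} Write $v_p=(v_p^1,v_p^2)$ and $\mathsf B(v)=2v_r^2-v_a^2-v_b^2$, the rate at which the path $a,r,b$ bends upward. By \eqref{eq:g}, $g_\varepsilon(\alpha^\pm)=\rho_{ar}+\rho_{rb}\pm\varepsilon\mathsf B$, and the other five arcs are edges, with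
\[
\rho_{ar}=v_r^1-v_a^1,\quad \rho_{rb}=v_b^1-v_r^1,\quad \rho_{rs}=v_s^2-v_r^2,
\]
\[
\sqrt2\,\rho_{as}=v_s^1-v_a^1+v_s^2-v_a^2,\qquad \sqrt2\,\rho_{bs}=v_b^1-v_s^1+v_s^2-v_b^2 .
\]
Seven vectors in a $5$-dimensional space satisfy at least two relations. They are
\begin{align}
g_\varepsilon(\alpha^+)+g_\varepsilon(\alpha^-)&=2\rho_{ar}+2\rho_{rb},\label{eq:ex1}\\
\mathsf B&=-\rho_{ar}-\rho_{rb}-2\rho_{rs}+\sqrt2\,\rho_{as}+\sqrt2\,\rho_{bs},\label{eq:ex2}
\end{align}
as substitution shows. Let $E$ be the span of $\rho_{as}$, $\rho_{bs}$, $g_\varepsilon(\alpha^-)$. Together with $\rho_{ar}$ and $\rho_{rs}$ these three vectors form a basis of $V^*$: if all five vanish on $v$, the triangle $ars$ is rigid, so we may take $v_a=v_r=v_s=0$, and then $v_b^1-v_b^2=0$ and $v_b^1+\varepsilon v_b^2=0$ give $v_b=0$. Modulo $E$ we have $\rho_{ar}+\rho_{rb}\equiv\varepsilon\mathsf B\equiv-\varepsilon(\rho_{ar}+\rho_{rb})-2\varepsilon\rho_{rs}$, hence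
\[
\rho_{rb}\equiv-\rho_{ar}-\frac{2\varepsilon}{1+\varepsilon}\,\rho_{rs},\qquad
g_\varepsilon(\alpha^+)\equiv-\frac{4\varepsilon}{1+\varepsilon}\,\rho_{rs}.
\]
For $\varepsilon>0$ the four rays go once around the plane $V^*/E$ in the cyclic order $ar,rs,rb,\alpha^+$: this is the fan of Theorem~\ref{thm:supp}(3). For $\varepsilon=0$ the vector of $\alpha^+$ lies in $E$ and the fan collapses. The conflict between $\alpha^+$ and $rs$ is visible only at order $\varepsilon$.

\emph{Where the relation \eqref{eq:ex2} comes from.} Let $\varphi(x)=1-|x_1|-x_2$ on the triangle $abs$ and $\varphi=0$ outside. This function is affine on the triangles $ars$ and $rbs$. Its normal derivative jumps by $-1$ across $ar$ and $rb$, by $-2$ across $rs$, and by $\sqrt2$ across $as$ and $bs$: these are the coefficients in \eqref{eq:ex2}. The term $\mathsf B$ records that $\varphi$ itself jumps across $[a,b]$, by the tent function $1-|x_1|$. Section~\ref{sec:airy} shows that all relations arise in this way.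

\emph{The heights.} We want numbers $f(\alpha)$ such that incompatible arcs are never tight together. Let $\psi(x)=|x|^2/4$, so that $\Delta\psi=1$, and let $\psi_{pq}$ be the integral of $\psi$ along $[p,q]$: $\psi_{ar}=\psi_{rb}=\psi_{rs}=\frac1{12}$, $\psi_{ab}=\frac16$, $\psi_{as}=\psi_{bs}=\frac{\sqrt2}6$. Substituting these numbers for the $\rho$'s on the right of \eqref{eq:ex2} gives $-\frac4{12}+\frac23=\frac13$, which is $\int\varphi$; this is Green's formula, and the point is that the result is positive. In \eqref{eq:ex1}, on the other hand, the numbers $\psi_{pq}$ balance exactly, so a correction is needed on the line $ab$. Fix $\eta>0$, let $f(ar)=f(rb)=\frac1{12}-\varepsilon\eta$, and let $f=\psi_{pq}$ for each of the other five arcs from $p$ to $q$. Let $\sigma(\alpha)=g_\varepsilon(\alpha)(v)-f(\alpha)$ be the slack, and consider the affine plane in $V$ where the slacks of the external arcs vanish. There \eqref{eq:ex1} gives $\sigma(\alpha^+)=2\sigma(ar)+2\sigma(rb)-4\varepsilon\eta$ and $\rho_{ar}+\rho_{rb}=\frac16+\frac12\sigma(\alpha^+)$. Moreover $\sigma(\alpha^+)=2\varepsilon\mathsf B$, and \eqref{eq:ex2} gives $\mathsf B=\frac13-\frac12\sigma(\alpha^+)-2\sigma(rs)$, so that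 $(1+\varepsilon)\sigma(\alpha^+)+4\varepsilon\sigma(rs)=\frac{2\varepsilon}3$. In the coordinates $\sigma(\alpha^+),\sigma(ar)$ the region where all slacks are nonnegative is
\[
0\le\sigma(\alpha^+)\le\frac{2\varepsilon}{3(1+\varepsilon)},\qquad 0\le\sigma(ar)\le\tfrac12\sigma(\alpha^+)+2\varepsilon\eta .
\]
This is a quadrilateral whose sides correspond, in cyclic order, to $\alpha^+,ar,rs,rb$, and its polar has boundary complex $\mathcal W_P$. The volume $\int\varphi>0$ keeps $\alpha^+$ and $rs$ apart. The correction $\eta>0$ keeps $ar$ and $rb$ apart: for $\eta=0$ the side of $\alpha^+$ shrinks to a point at which $ar$, $rb$ and $\alpha^+$ are all tight.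

\section{Crossings and pointedness}\label{sec:comb}

The definition of non-crossing quantifies over all drawings. We replace it by finite conditions. The \emph{common points} of two arcs on one line are the points of $P$ in both segments. For a set $S$ of arcs consider:
\begin{itemize}
\item[(C1)] no two non-collinear segments of arcs of $S$ meet in a point of both relative interiors;
\item[(C2)] if an arc of $S$ on an oriented line $\ell$ passes left of $r$, then no arc of $S$ with endpoint $r$ has its other endpoint strictly left of $\ell$;
\item[(C3)] if $\alpha,\beta\in S$ lie on one oriented line and share an edge, then $y^\alpha-y^\beta$ does not take both signs on their common points.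
\end{itemize}
Both orientations of $\ell$ are allowed in (C2), so it also holds with left and right exchanged. These conditions force the arcs over an edge to be stacked in a definite order.

\begin{lemma}\label{lem:order}
Let $\ell$ be an oriented line and $S$ a set of arcs.
\begin{enumerate}
\item Assume {\rm(C3)}. For each edge $e\subset\ell$, the arcs of $S$ containing $e$ are totally ordered by: $\alpha\succ\beta$ if and only if $y^\alpha-y^\beta$ is positive at some common point.
\item Assume {\rm(C3)}, and let $e^-,e^+\subset\ell$ be consecutive edges meeting at $r$. On each of $e^\pm$, in decreasing order, come first the arcs passing left of $r$, then the arcs with endpoint $r$, then the arcs passing right of $r$. The first and the last group, with their orders, are the same on $e^-$ and on $e^+$.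
\item Assume {\rm(C1)} and {\rm(C2)}, and let an arc of $S$ on $\ell$ pass left of $r$. Then every arc of $S$ that passes $r$ lies on $\ell$, and no arc of $S$ contains an edge that leaves $r$ strictly to the left of $\ell$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\alpha\ne\beta$ contain $e$. If they start at different points, then at the later start one of $y^\alpha,y^\beta$ is $0$ and the other is $\pm1$; the same holds at the earlier end if they end at different points. If they have the same endpoints, they differ at an intermediate point. So $y^\alpha-y^\beta$ is nonzero at some common point, and by (C3) exactly one of $\alpha\succ\beta$, $\beta\succ\alpha$ holds; moreover $\alpha\succ\beta$ implies $y^\alpha\ge y^\beta$ at all common points. Such a relation is a total order if it has no cycle $\alpha\succ\beta\succ\gamma\succ\alpha$. Given a cycle, let $[a,b]\supseteq e$ be the intersection of the three segments. On $P\cap[a,b]$ we have $y^\alpha\ge y^\beta\ge y^\gamma\ge y^\alpha$, so the three functions agree. One of the arcs starts at $a$, so all three side functions vanish at $a$, and all three arcs start at $a$. In the same way all three end at $b$. So they coincide, a contradiction.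

(2) The side functions at $r$ are $1$, $0$, $-1$ in the three groups. An arc on $\ell$ passing $r$ contains both edges, and the relation $\succ$ does not depend on the edge.

(3) An arc off $\ell$ that passes $r$ violates (C1). So an arc containing an edge that leaves $r$ to the left of $\ell$ has endpoint $r$, and violates (C2).
\end{proof}

To show that a violation cannot be removed by an isotopy we use one topological invariant.

\begin{lemma}\label{lem:parity}
Let $a,b,c,d$ be distinct points of the plane, $\alpha\colon[0,1]\to\mathbb R^2\setminus\{c,d\}$ a path from $a$ to $b$, and $\beta\colon[0,1]\to\mathbb R^2\setminus\{a,b\}$ a path from $c$ to $d$. Suppose that $\alpha(s)=\beta(t)$ for exactly one pair $(s,t)$, near which both paths are continuously differentiable with linearly independent velocities. Then no homotopies with fixed endpoints, of $\alpha$ in $\mathbb R^2\setminus\{c,d\}$ and of $\beta$ in $\mathbb R^2\setminus\{a,b\}$, make the two paths disjoint.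
\end{lemma}

\begin{proof}
The map $\Phi(s,t)=\alpha(s)-\beta(t)$ does not vanish on the boundary of $[0,1]^2$, and this remains so during the homotopies. So the winding number of $\Phi|_{\partial[0,1]^2}$ about $0$ is invariant. If the paths are disjoint, $\Phi$ has no zero in the square and the winding number is $0$. Under the hypothesis, $\Phi$ has a single zero, with invertible derivative, and the winding number equals that of a small loop around this zero, which is $\pm1$.
\end{proof}

\begin{proposition}\label{prop:cross}
A set $S$ of arcs is non-crossing if and only if it satisfies {\rm(C1)}, {\rm(C2)} and {\rm(C3)}. In particular, $S$ is non-crossing if and only if every pair of its arcs is.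
\end{proposition}

\begin{proof}
\emph{Sufficiency.} Distinct collinear edges have disjoint relative interiors, and by (C1) so do non-collinear edges contained in arcs of $S$. Take small disjoint disks around the points of $P$. Along the part of each such edge outside the disks draw thin parallel strands, one for each arc of $S$ containing the edge, from left to right in decreasing order. It remains to connect the strands in the disk around each $r\in P$. If no arc of $S$ passes $r$, lead all strands straight to $r$. Otherwise all arcs passing $r$ lie on one line $\ell$. By Lemma~\ref{lem:order}(2), the strands passing left of $r$ can be joined by parallel curves to the left of $r$, those passing right by parallel curves to the right of $r$, and the remaining strands on $\ell$ lie in between and can be led straight to $r$. By Lemma~\ref{lem:order}(3), strands on edges off $\ell$ belong to arcs with endpoint $r$ and arrive on a side of $\ell$ on which no arc passes $r$; lead them straight to $r$. No crossings arise. Each resulting curve is a graph over its segment, close to it and with the prescribed sign at each intermediate point, so it is a drawing of its arc.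

\emph{Necessity.} Let $\alpha,\beta$ violate one of the conditions. We show that they have no drawings with disjoint interiors, even if some points of $P$ other than their endpoints are forgotten, which only allows more isotopies. When the four endpoints are distinct, drawings with disjoint interiors are disjoint, and Lemma~\ref{lem:parity} applies.

\emph{Violation of {\rm(C1)}.} The lines of $\alpha$ and $\beta$ meet in a single point, which is interior to both segments. So no endpoint of one arc lies on the line of the other. The endpoints are distinct, and in the complement of the endpoints of the other arc each arc is homotopic to its straight segment. The segments cross once, transversally.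

\emph{Violation of {\rm(C2)}.} Let $\alpha$ go from $p$ to $q$ and pass left of $r$, and let $\beta$ join $r$ to $s$ strictly left of the line $pq$. The points $p,q,r,s$ are distinct. In $\mathbb R^2\setminus\{r,s\}$ the arc $\alpha$ is homotopic to the broken line $p\to r'\to q$, where $r'$ is close to $r$, left of $pq$ and not on the line $rs$. In $\mathbb R^2\setminus\{p,q\}$ the arc $\beta$ is homotopic to $[r,s]$, which does not contain $p$ or $q$. The segment $[r,s]$ enters the thin triangle $pr'q$ at $r$ and leaves it once, transversally, through the broken line.

\emph{Violation of {\rm(C3)}.} Make the line the horizontal axis, oriented to the right. Let $\alpha$ go from $i$ to $j$ and $\beta$ from $i'$ to $j'$, put $a=\max(i,i')<b=\min(j,j')$, and let $\operatorname{sg}$ be the sign of $y^\alpha-y^\beta$. If $i\ne i'$ then $\operatorname{sg}(a)\ne0$, and if $j\neq j'$ then $\operatorname{sg}(b)\ne0$. When only a subset $K$ of the points of $P$ is kept, containing the endpoints, each arc may be redrawn as the graph of the piecewise linear function that interpolates its side function at the points of $K$; the linear homotopy between graphs keeps the signs at the points of $K$.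

\emph{Case 1: $i\ne i'$, $j\ne j'$ and $\operatorname{sg}(a)\ne\operatorname{sg}(b)$.} Keep only the four endpoints, which are distinct. Both graphs are straight over $[a,b]$ and their difference has opposite signs at $a$ and $b$, so they cross exactly once, transversally.

\emph{Case 2: not Case 1, and $i\neq i'$ or $j\ne j'$.} After a reflection in a vertical line, $j\ne j'$. Then $\operatorname{sg}(a)$ equals $\operatorname{sg}(b)$ if $i\ne i'$, and $0$ if $i=i'$. As both signs occur, some point $k\in(a,b)$ has $\operatorname{sg}(k)=-\operatorname{sg}(b)$. Both arcs pass $k$, on different sides; after exchanging their names, $\alpha$ passes above $k$ and $\beta$ below. Keep the endpoints and $k$. The difficulty is that the graphs may now cross twice, once on each side of $k$, or share the endpoint $i$. We separate the two sides of $k$ by a double cover. Identify the plane with $\mathbb C$ so that $k=0$, and consider $w\mapsto z=w^2$. Over $\operatorname{Re}z\ge0$ the graphs meet exactly once, transversally, at a point with abscissa in $(k,b)$. Let $\bar\alpha,\bar\beta$ be the lifts whose parts over $\operatorname{Re}z\ge0$ lie in the sector $|\arg w|\le\pi/4$, on which $w\mapsto w^2$ is injective.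 As $\alpha$ passes above $0$, the part of $\bar\alpha$ over $\operatorname{Re}z<0$ lies in the sector $\pi/4<\arg w<3\pi/4$; as $\beta$ passes below, that of $\bar\beta$ lies in $-3\pi/4<\arg w<-\pi/4$. So $\bar\alpha,\bar\beta$ have four distinct endpoints, also when $i=i'$, and meet in exactly one transverse crossing. Isotopies of $\alpha$ and $\beta$ lift to homotopies with fixed endpoints whose interiors avoid all preimages of the endpoints. Drawings with disjoint interiors would therefore lift to disjoint paths, contradicting Lemma~\ref{lem:parity}.

\emph{Case 3: $i=i'$ and $j=j'$.} There are points $k,l$ such that $\alpha$ passes above and $\beta$ below $k$, while $\alpha$ passes below and $\beta$ above $l$. The loop $\alpha\beta^{-1}$ has winding number $-1$ about $k$ and $+1$ about $l$, and isotopies preserve these numbers. Drawings with disjoint interiors would form a Jordan curve, and the winding number of a Jordan curve is $0$ outside and one constant inside. This is a contradiction.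
\end{proof}

Pointedness, in contrast, is not a condition on pairs, but it is a condition on triples.

\begin{lemma}\label{lem:pointed}
A set $S$ of arcs fails to be pointed at $r\in P$ if and only if it contains two arcs leaving $r$ in opposite directions, or three arcs joining $r$ to points $q_1,q_2,q_3$ with $r$ in the interior of the triangle $q_1q_2q_3$.
\end{lemma}

\begin{proof}
Let $A$ be the set of other endpoints of the arcs of $S$ with endpoint $r$. The vectors $q-r$, $q\in A$, lie in an open half-plane if and only if some linear functional is positive on all of them, which by the separation theorem holds if and only if $r\notin\operatorname{conv}A$. By Carath\'eodory's theorem, a point of $\operatorname{conv}A$ lies in the relative interior of the convex hull of at most three affinely independent points of $A$. One point is impossible since $r\notin A$.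
\end{proof}

\begin{lemma}\label{lem:ext}
If $S$ is a dissection of $P$, then so is $S\cup\operatorname{Ext}(P)$.
\end{lemma}

\begin{proof}
Let $\xi$ be an external arc and $\beta\in S\cup\operatorname{Ext}(P)$. Orient the line $\ell$ of $\xi$ so that $\xi$ passes left of its intermediate points and no point of $P$ is strictly left of $\ell$. (C1): all of $P$ is weakly right of $\ell$, so a segment of $P$ with a relative interior point on $\ell$ is contained in $\ell$. (C2): where $\xi$ passes a point, it does so on the left, and there is no point strictly left of $\ell$; the endpoints of $\xi$ are extreme points, which no arc passes. (C3): $y^\xi-y^\beta\ge0$ at common points, since $y^\xi=1$ at the intermediate points of $\xi$, and $y^\beta=0$ at extreme points. Pointedness can only change at the endpoints of external arcs; these are extreme points, and all directions from an extreme point to the other points of $P$ lie in an open half-plane.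
\end{proof}

\section{Linear relations and piecewise affine functions}\label{sec:airy}

A linear relation $\sum\omega_\alpha g_\varepsilon(\alpha)=0$ is a system of $N$ vector equations, one for each point of $P$, and it is hard to extract sign information from it directly. We integrate it to a piecewise affine function on the plane (an Airy function of the relation) whose jumps across the edges are the coefficients. Signs of coefficients become local convexity, and a maximum principle applies. Because of the term $g_1$, we must allow the function itself to jump, not only its gradient.

Let $e$ be an oriented segment from $a$ to $b$. Every affine function $D$ on the plane can be written uniquely as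
\begin{equation}\label{eq:jump}
D(x)=-Y(x)+\mu\,n\cdot(x-a)
\end{equation}
with $\mu\in\mathbb R$ and $Y$ affine and constant in the direction $n$: namely $\mu=\partial_nD$, and $Y=-D$ on $e$. Put $Y'=(Y(b)-Y(a))/|e|$. Then $\nabla D=-Y'u+\mu n$, and since $R^{-1}u=-n$ and $R^{-1}n=u$,
\begin{equation}\label{eq:term}
\mu\,u\cdot(v_b-v_a)+Y'\,n\cdot(v_b-v_a)=R^{-1}\nabla D\cdot(v_b-v_a).
\end{equation}
We always apply this to a jump $D=\varphi_L-\varphi_R$ between affine functions on the left and on the right of $e$. Reversing $e$ then replaces $D$ by $-D$ and $Y$ by $-Y$, and preserves $\mu$, the product $Yn$, and the expression \eqref{eq:term}. If $Y=0$ the function is continuous across $e$, and the crease is convex if $\mu\geq0$, concave if $\mu\le0$. If we sum \eqref{eq:term} over a family of segments and orient all segments at a point $c$ away from $c$, then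
\begin{equation}\label{eq:coef}
\text{the coefficient of }v_c\text{ is }-R^{-1}\nabla\Big(\sum_{e\ni c}D_e\Big).
\end{equation}
Let $\psi(x)=|x|^2/4$, so that $\Delta\psi=1$.

\begin{lemma}[From functions to relations]\label{lem:torel}
Let $\Gamma$ be a finite union of segments that meet only in endpoints, and let $\varphi$ be affine on each component of $\mathbb R^2\setminus\Gamma$ and zero on the unbounded one. For each segment $e=[a,b]$ let $D_e=\varphi_L-\varphi_R$, with $\mu_e,Y_e$ as in \eqref{eq:jump}. Then
\begin{enumerate}
\item $\sum_e\big(\mu_e\,u_e\cdot(v_b-v_a)+Y_e'\,n_e\cdot(v_b-v_a)\big)=0$ for all assignments $v$ of vectors to the endpoints;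
\item $\int_{\mathbb R^2}\varphi=\sum_e\int_e(\mu_e\psi+Y_e\,\partial_n\psi)\,ds$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Orient the segments at an endpoint $c$ away from $c$. A small counterclockwise loop around $c$ crosses each of them from right to left and returns to its start, so $\sum_{e\ni c}D_e=0$. Now use \eqref{eq:coef}.

(2) Cut the plane into convex cells by the lines through the segments. On each cell $\varphi$ is affine, and it vanishes on the unbounded cells. On a bounded cell $C$ with outer normal $\nu$, Green's identity and $\Delta\varphi=0$ give $\int_C\varphi=\int_C\varphi\,\Delta\psi=\oint_{\partial C}(\varphi\,\partial_\nu\psi-\psi\,\partial_\nu\varphi)\,ds$. Along an oriented side, $\nu=-n$ for the cell on the left and $\nu=n$ for the cell on the right, so the two cells together contribute the integral of $-D\,\partial_n\psi+\psi\,\partial_nD$, where $D$ is the jump. Off $\Gamma$ we have $D=0$, and on $e$ we have $D=-Y_e$ and $\partial_nD=\mu_e$.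
\end{proof}

For the converse we describe the data that a combination of the $g_\varepsilon(\alpha)$ produces. A \emph{jump system} $(\mu,Y)$ on $P$ consists of a number $\mu_e$ and an affine function $Y_e$ along $e$, changing sign with the orientation, for each edge $e$, such that on each oriented line $\ell$ through two points of $P$ the functions $Y_e$ of consecutive edges agree at their common point and vanish at the two extreme points of $P\cap\ell$. We write $Y_\ell(p)$ for the value at $p\in P\cap\ell$, and $D_e$ for the affine function \eqref{eq:jump}. The \emph{load} of the system is the functional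
\[
\Lambda(\mu,Y)(v)=\sum_{e=[a,b]}\big(\mu_e\,u_e\cdot(v_b-v_a)+Y'_e\,n_e\cdot(v_b-v_a)\big),\qquad v\in(\mathbb R^2)^P .
\]
For real coefficients $\omega_\alpha$ and $t\in\mathbb R$, the data $Y_e=t\sum_{\alpha\supseteq e}\omega_\alpha\,y^\alpha|_e$ satisfy these conditions, because an arc containing only one of the edges of $\ell$ at $p$ has $y_p=0$. By \eqref{eq:g},
\begin{equation}\label{eq:load}
\sum_e\mu_e\rho_e+t\sum_\alpha\omega_\alpha g_1(\alpha)=\Lambda(\mu,Y)\qquad\text{for any numbers }\mu_e .
\end{equation}

\begin{lemma}[From relations to functions]\label{lem:tofun}
Let $(\mu,Y)$ be a jump system with $\Lambda(\mu,Y)=0$, and let $\Gamma$ be the union of the edges with $D_e\ne0$. There is a function $\varphi$, affine on each component of $\mathbb R^2\setminus\Gamma$ and zero on the unbounded one, with $\varphi_L-\varphi_R=D_e$ along each edge $e$, except at the finitely many points where $e$ meets other edges.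
\end{lemma}

\begin{proof}
First, $\sum_{e\ni p}D_e=0$ at every $p\in P$, with the edges oriented away from $p$. The gradient of this sum vanishes by \eqref{eq:coef}. Its value at $p$ is $-\sum Y_e(p)$. If a line $\ell$ contains two edges at $p$, one of them is oriented against $\ell$, and they contribute $Y_\ell(p)$ and $-Y_\ell(p)$; if it contains only one, then $p$ is extreme on $\ell$ and $Y_\ell(p)=0$.

Fix a direction $d$ parallel to no edge, hence to no line through two points of $P$. Call $p-\mathbb R_{\geq0}d$ the \emph{shadow} of $p\in P$. For $x$ on no edge and no shadow, let $\varphi(x)=\sum\pm D_e(x)$ over the edges hit by the ray $x+\mathbb R_{>0}d$, with sign $+$ if $x$ is left of $e$, that is, if $n_e\cdot d<0$, and $-$ otherwise. The terms do not depend on the orientations, and $\varphi$ is locally affine. Consider a point of an edge $e$ on no other edge or shadow. The ray hits $e$ from exactly one of the two sides, and the other terms agree. If it does from the left, $\varphi_L-\varphi_R=D_e$; if from the right, $\varphi_R-\varphi_L=-D_e$. Next let $x$ cross the shadow of $p$, from the left to the right of the oriented line $p+\mathbb Rd$, at a point on no edge. The edges at $p$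 on the left of this line are no longer hit, those on the right begin to be hit, and nothing else changes. With outward orientation, $n_e\cdot d=-u_e\cdot Rd$ is negative for the edges on the left and positive for those on the right. So the affine function loses $\sum_{\text{left}}D_e$ and gains $-\sum_{\text{right}}D_e$; it changes by $-\sum_{e\ni p}D_e=0$.

Thus $\varphi$ extends as a locally affine function to $\mathbb R^2\setminus\Gamma$ minus finitely many points. Removing finitely many points from a connected open set leaves it connected, so $\varphi$ is one affine function on each component. Far away in the direction $d$ the ray hits nothing, so $\varphi=0$ on the unbounded component.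
\end{proof}

An edge is \emph{$S$-covered} if some arc of $S$ contains it. Think of a relation in which the arcs of $S$ have positive and those of $T$ negative coefficients. Then $\varphi$ is convex across all edges that $T$ does not cover. At a maximum of $\varphi$, the dissection $T$ leaves a half-plane free, and convexity there forces the maximum to spread.

\begin{proposition}[Maximum principle]\label{prop:max}
Let $S,T$ be dissections and $(\mu,Y)$ a jump system with $\Lambda(\mu,Y)=0$ such that
\begin{itemize}
\item[\rm(a)] $\mu_e\ge0$ and $Y_e=0$ if $e$ is not $T$-covered; $\mu_e\le0$ and $Y_e=0$ if $e$ is not $S$-covered;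
\item[\rm(b)] if $Y_\ell(p)>0$ for an oriented line $\ell$, then some arc of $S$ on $\ell$ passes left of $p$ and some arc of $T$ on $\ell$ passes right of $p$.
\end{itemize}
Then $\mu=0$ and $Y=0$.
\end{proposition}

\begin{proof}
Take $\Gamma$ and $\varphi$ from Lemma~\ref{lem:tofun}. Call the components of $\mathbb R^2\setminus\Gamma$ \emph{regions}, and let $\varphi_G$ be the affine function on the region $G$. The hypotheses are invariant under $(S,T,\mu,Y)\to(T,S,-\mu,-Y)$, which replaces $\varphi$ by $-\varphi$: for (b), $-Y_\ell(p)>0$ means that $Y$ is positive for the reversed line, so $S$ passes right and $T$ passes left of $p$ along $\ell$. So it suffices to show $\varphi\le0$. Then $\varphi=0$, all $D_e$ vanish, and $\mu=0$, $Y=0$.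

Suppose $M=\sup\varphi>0$. Then $\varphi_G\le M$ on $\overline G$ for every region. Let $X$ be the union of the sets $\{x\in\overline G:\varphi_G(x)=M\}$. The unbounded region contributes nothing, so $X$ is compact, and it is nonempty. Let $p$ be an extreme point of $\operatorname{conv}X$; then $p\in X$. In each case below we find a segment in $X$ with $p$ in its relative interior, which is a contradiction.

\emph{(i) $p\notin\Gamma$.} Near $p$ the function $\varphi$ is affine with a maximum at $p$, so it is constant.

\emph{(ii) $p\notin P$ lies on exactly one edge $e\subseteq\Gamma$.} One of the two regions along $e$ has $\varphi_G(p)=M$ and $\varphi_G\le M$ on $e$ near $p$. An affine function on a segment with an interior maximum is constant.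

\emph{(iii) $p\notin P$ lies on several edges of $\Gamma$.} By (a), an edge that is neither $S$- nor $T$-covered has $D_e=0$. By (C1), at most one $S$-covered and at most one $T$-covered edge pass through $p$. So exactly two edges $e,e'$ of $\Gamma$ pass through $p$, with $e$ not $T$-covered and $e'$ not $S$-covered. By (a), $Y_e=Y_{e'}=0$ and $\mu_e\ge0$. So $\varphi$ is continuous near $p$, and on $e'$ it is the sum of an affine function and $\mu_e\max(0,n_e\cdot(x-p))$, which is convex. A convex function on a segment with an interior maximum is constant.

\emph{(iv) $p\in P$.} Near $p$, the set $\Gamma$ consists of edges with endpoint $p$, which cut a small disk into sectors. Crossing an edge $e$ changes the value at $p$ of the affine piece by $\pm Y_e(p)$. By (b) and (C1) for $S$, at most one line $\ell$ has $Y_\ell(p)\ne0$. We choose an open half-plane $U$ with $p\in\partial U$ that contains no $T$-covered edge at $p$ and such that all affine pieces in $U$ near $p$ have value $M$ at $p$.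
\begin{itemize}
\item Suppose $Y_\ell(p)\neq0$ for some $\ell$, oriented so that $Y_\ell(p)>0$. All pieces left of $\ell$ have one value at $p$, all pieces right of $\ell$ another, and left minus right is $-Y_\ell(p)<0$. So the right value is $M$. By (b), an arc of $T$ passes right of $p$ along $\ell$, and by Lemma~\ref{lem:order}(3) no $T$-covered edge leaves $p$ strictly to the right. Let $U$ be the right side of $\ell$.
\item Suppose $Y_\ell(p)=0$ for all $\ell$. Then all pieces have value $M$ at $p$. If an arc of $T$ passes $p$, let $U$ be the side of its line on which it passes; Lemma~\ref{lem:order}(3) applies again. Otherwise the $T$-covered edges at $p$ belong to arcs with endpoint $p$, their directions lie in an open half-plane by pointedness, and we let $U$ be the opposite one.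
\end{itemize}
Put $p=0$. By (a), the edges at $p$ inside $U$ have $D_e=\mu_e\,n_e\cdot x$ with $\mu_e\ge0$. So near $p$ in $U$ we have $\varphi=M+q$, where $q\le0$ is continuous on $U$ and linear on each of finitely many sectors with apex $0$. The function $q$ is convex on $U$. Indeed, a segment in $U$ on a line through $0$ lies on one ray, where $q$ is linear. Any other segment, with direction $w$, meets each separating ray at most once, transversally, and there the slope of $q$ along the segment increases by $\mu_e|n_e\cdot w|\ge0$.

Let $d\neq0$ be parallel to $\partial U$, let $m\in U$, and let $L^+,L^-$ be the linear functions on the sectors of $U$ adjacent to the rays $\mathbb R_{>0}d$ and $-\mathbb R_{>0}d$. For small $t>0$ convexity gives $L^+(d+tm)+L^-(-d+tm)\ge2q(tm)=2t\,q(m)$, and both terms on the left are $\le0$. As $t\to0$ we get $L^+(d)=L^-(-d)=0$. So for small $t>0$ the points $p\pm td$ lie in the closures of the regions containing these sectors, with value $M$, and $p\pm td\in X$.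
\end{proof}

\begin{remark}\label{rem:max}
The proof uses (C1), (C2) and pointedness, but not (C3), which enters in Section~\ref{sec:cones}. Pointedness and (C1) cannot be dropped. For a triangle with one interior point, let $S$ be the three sides and $T$ the three inner segments; for four points in convex position, let $S$ be the sides and $T$ the two diagonals. The relations \eqref{eq:tri} and \eqref{eq:quad} below are nonzero jump systems with $Y=0$, load $0$, $\mu>0$ on $S$ and $\mu<0$ on $T$.
\end{remark}

\section{The cones of dissections}\label{sec:cones}

\begin{proposition}\label{prop:unique}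
For all sufficiently small $\varepsilon>0$ the following holds. If $S,T$ are dissections and $\sum_{\alpha\in S}t_\alpha g_\varepsilon(\alpha)=\sum_{\alpha\in T}t'_\alpha g_\varepsilon(\alpha)$ with $t,t'\ge0$, then $t=t'$ as functions on all arcs, extended by $0$. In particular, the vectors $g_\varepsilon(\alpha)$, $\alpha\in S$, are linearly independent for every dissection $S$.
\end{proposition}

By \eqref{eq:load}, the relation is a jump system with load $0$, but for fixed $\varepsilon$ it need not satisfy hypothesis (a) of the maximum principle: over an edge that $T$ does not cover, the arcs of $S$ may well produce $Y_e\neq0$. We therefore let $\varepsilon\to0$ and apply the maximum principle twice. At order $0$ it shows that $S$ and $T$ put the same total weight on every edge. This gives (a) and (b) at order $1$, where it shows that $S$ and $T$ put the same weight on each side of every point. The order of Lemma~\ref{lem:order} then recovers the arcs from these weights.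

\begin{proof}
The last claim follows from the first with $T=S$, by splitting a linear relation into its positive and negative parts. Suppose the first claim fails for a sequence $\varepsilon_k\to0$. There are finitely many dissections, so we may assume that $S,T$ are fixed. Scale $\omega^k=t^k-t'^k$ so that $\max_\alpha|\omega^k_\alpha|=1$. Then $\sum_\alpha\omega^k_\alpha g_{\varepsilon_k}(\alpha)=0$, and after passing to a subsequence $\omega^k\to\omega\ne0$. All $\omega^k$ and $\omega$ are $\ge0$ off $T$ and $\le0$ off $S$. So the positive part $\omega^+$ is supported on $S$, and the negative part $\omega^-$ on $T$.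

\emph{Order $0$.} Let $m_e=\sum_{\alpha\supseteq e}\omega_\alpha$. Then $\Lambda(m,0)=\sum_\alpha\omega_\alpha g_0(\alpha)=0$. If $e$ is not $T$-covered, all terms of $m_e$ are $\ge0$; if it is not $S$-covered, all are $\le0$. So (a) holds, (b) is void, and Proposition~\ref{prop:max} gives $m=0$.

\emph{Order $1$.} Let $\mathcal C\subseteq V^*$ be the set of all $\sum_e\mu_e\rho_e$ with $\mu_e\ge0$ if $e$ is not $T$-covered and $\mu_e\le0$ if $e$ is not $S$-covered. It is a finitely generated convex cone, hence closed. With $m^k_e=\sum_{\alpha\supseteq e}\omega^k_\alpha$,
\[
-\sum_\alpha\omega^k_\alpha g_1(\alpha)=\sum_e\frac{m^k_e}{\varepsilon_k}\,\rho_e\in\mathcal C .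
\]
The numbers $m_e^k/\varepsilon_k$ need not converge, but the left side does, so $-\sum_\alpha\omega_\alpha g_1(\alpha)\in\mathcal C$. By \eqref{eq:load} there is $\mu$ with the above signs and $\Lambda(\mu,Y)=0$, where $Y_e=\sum_{\alpha\supseteq e}\omega_\alpha y^\alpha|_e$.

We check (a). If $e$ is not $T$-covered, the numbers $\omega_\alpha$, $\alpha\supseteq e$, are $\ge0$ with sum $m_e=0$, so all vanish and $Y_e=0$. If $e$ is not $S$-covered, they are $\le0$ with sum $0$.

We check (b). Let $r$ be a non-extreme point of $P\cap\ell$ with edges $e^-,e^+\subset\ell$. Let $a_S$ and $b_S$ be the total $\omega^+$-weight of the arcs on $\ell$ passing left and right of $r$, and $c^\pm_S$ the total $\omega^+$-weight of the arcs with endpoint $r$ containing $e^\pm$. Define $a_T,b_T,c_T^\pm$ with $\omega^-$. Since $m_{e^\pm}=0$,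
\[
a_S+b_S+c_S^\pm=a_T+b_T+c_T^\pm .
\]
By pointedness, $\min(c_S^+,c_S^-)=0=\min(c_T^+,c_T^-)$. Taking the minimum over $\pm$ on both sides gives
\begin{equation}\label{eq:ab}
a_S+b_S=a_T+b_T .
\end{equation}
Now $Y_\ell(r)=(a_S-a_T)+(b_T-b_S)$, and the two brackets are equal by \eqref{eq:ab}. If $Y_\ell(r)>0$, both are positive, so $a_S>0$ and $b_T>0$. This is (b).

Proposition~\ref{prop:max} gives $Y=0$. So both brackets vanish: $a_S=a_T$ and $b_S=b_T$ at every non-extreme point of every line.

\emph{Recovering the arcs.} For an edge $e$ on an oriented line $\ell$ let $w_e=\sum_{\alpha\supseteq e}\omega^+_\alpha=\sum_{\alpha\supseteq e}\omega^-_\alpha$. Stack the arcs of $S$ containing $e$, in the decreasing order of Lemma~\ref{lem:order}(1), as consecutive half-open intervals of lengths $\omega^+_\alpha$ filling $[0,w_e)$. Every position $(e,\tau)$ with $\tau\in[0,w_e)$ belongs to exactly one arc, which has $\omega_\alpha^+>0$. Let $r$ be a non-extreme point with edges $e^\pm$, and $a=a_S$, $b=b_S$ at $r$. By Lemma~\ref{lem:order}(2), on both edges the arcs passing left of $r$ fill $[0,a)$ in the same way, those passing right fill $[w_{e^\pm}-b,w_{e^\pm})$ in the same way, and the arcs with endpoint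 $r$ fill the rest. So the arc at position $(e^-,\tau)$
\begin{itemize}
\item passes left of $r$ and occupies $(e^+,\tau)$ if $\tau<a$;
\item passes right of $r$ and occupies $(e^+,\tau+w_{e^+}-w_{e^-})$ if $\tau\ge w_{e^-}-b$;
\item ends at $r$ otherwise.
\end{itemize}
The rules from $e^+$ to $e^-$ are obtained by exchanging the two edges, and at an extreme point of $P\cap\ell$ every arc stops. Following the rules in both directions determines the arc at a position from the numbers $w,a,b$ alone. These numbers are the same for $T$ with the weights $\omega^-$. So the stacks of $S$ and $T$ have the same arc at every position. That arc would have $\omega^+_\alpha>0$ and $\omega^-_\alpha>0$, which is impossible. So there are no positions: $w_e=0$ for all $e$, and $\omega=0$, a contradiction.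
\end{proof}

\section{The heights}\label{sec:heights}

By Proposition~\ref{prop:cross} and Lemma~\ref{lem:pointed}, a set of arcs that is not a dissection contains one of the following \emph{obstructions}:
\begin{itemize}
\item[(A)] two arcs violating (C3);
\item[(B)] two arcs leaving a point in opposite directions;
\item[(C)] two arcs violating (C1);
\item[(D)] three arcs joining $r$ to $q_1,q_2,q_3$ with $r$ interior to the triangle $q_1q_2q_3$;
\item[(E)] two arcs violating (C2).
\end{itemize}
For each obstruction we look for a linear relation that expresses a positive combination of its vectors through other vectors, and for heights that violate this relation strictly; then the obstruction cannot be tight at a feasible point. For (C), (D), (E) the relation comes from a positive function $\varphi$, and integrals of $\psi$ violate it by $\int\varphi$, by Lemma~\ref{lem:torel}(2). Obstructions (A) and (B) live on a line and enclose no area. For them we add a small combinatorial term.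

\subsection{Obstructions on a line}

The term counts conflicts of an arc with all test arcs on its line. For arcs $\alpha,\zeta$ on one oriented line, let $\chi(\alpha,\zeta)$ be the number of sign changes, ignoring zeros, of $y^\alpha-y^\zeta$ along their common points, and let
\[
\nu(\alpha,\zeta)=[\operatorname{end}(\alpha)=\operatorname{start}(\zeta)]+[\operatorname{end}(\zeta)=\operatorname{start}(\alpha)],
\qquad
\kappa(\alpha)=\sum_\zeta\big(\chi(\alpha,\zeta)+\nu(\alpha,\zeta)\big)\ge0,
\]
where $[\cdot]$ is $1$ or $0$ according as the statement is true or false, and $\zeta$ runs over all arcs on the line of $\alpha$. These numbers do not depend on the orientation. In Section~\ref{sec:example}, $\kappa(ar)=\nu(ar,rb)=1=\kappa(rb)$, and $\kappa=0$ for the other five arcs.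

A function $\Phi$ on the arcs of an oriented line, with values in a vector space, is \emph{edge-additive} if $\Phi(\alpha)=\sum_{e=[a,b]\subseteq\alpha}(A_e+y^\alpha_aB_e+y^\alpha_bC_e)$ with $A_e,B_e,C_e$ depending only on $e$. The functions $g_\varepsilon(\alpha)$, $\int_{[p,q]}\psi\,ds$ and $\int_{[p,q]}y^\alpha\,\partial_n\psi\,ds$ of an arc $\alpha$ from $p$ to $q$ are edge-additive. Points of an oriented line are compared along the orientation.

\begin{lemma}[Uncrossing]\label{lem:uncross}
Let $\alpha,\beta$ violate {\rm(C3)}. There are arcs $\gamma,\delta$ on the same line with $\Phi(\gamma)+\Phi(\delta)=\Phi(\alpha)+\Phi(\beta)$ for every edge-additive $\Phi$, and $\kappa(\gamma)+\kappa(\delta)\le\kappa(\alpha)+\kappa(\beta)-1$.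
\end{lemma}

\begin{proof}
Choose common points $k<l$ at which $y^\alpha-y^\beta$ has opposite nonzero signs and such that it is zero at the points strictly between. After exchanging the names, $y^\alpha_k>y^\beta_k$ and $y^\alpha_l<y^\beta_l$. Let $\gamma$ go from $\operatorname{start}(\alpha)$ to $\operatorname{end}(\beta)$ with $y^\gamma=y^\alpha$ at points $\le k$ and $y^\gamma=y^\beta$ at points $>k$; define $\delta$ with $\alpha,\beta$ exchanged. Both $\alpha$ and $\beta$ start at or before $k$ and end at or after $l$, so these functions are $0$ at the ends and $\pm1$ in between: $\gamma,\delta$ are arcs. Edges before $k$ are treated by $\gamma,\delta$ as by $\alpha,\beta$, and edges after the successor of $k$ as by $\beta,\alpha$. The edge starting at $k$ lies in all four arcs, and at each of its ends the pair $\gamma,\delta$ has the same two side values as the pair $\alpha,\beta$. This gives the identity for $\Phi$.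

The pairs have the same starts and the same ends, so $\nu(\gamma,\zeta)+\nu(\delta,\zeta)=\nu(\alpha,\zeta)+\nu(\beta,\zeta)$ for all $\zeta$. We show that
\[
\Xi(\zeta)=\chi(\alpha,\zeta)+\chi(\beta,\zeta)-\chi(\gamma,\zeta)-\chi(\delta,\zeta)
\]
is $\ge0$ for all $\zeta$ and equals $1$ for $\zeta=\alpha$.

\emph{$\zeta$ misses $k$ or $l$.} As the points of $\zeta$ form an interval, they are all $>k$ or all $<l$. On points $>k$, the arc $\gamma$ has the same points and side values as $\beta$, and $\delta$ as $\alpha$. On points $<l$, the arc $\gamma$ has the same points and side values as $\alpha$, and $\delta$ as $\beta$, because $y^\alpha=y^\beta$ strictly between $k$ and $l$. So $\Xi(\zeta)=0$.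

\emph{$\zeta$ contains $k$ and $l$, and $y^\alpha-y^\zeta\neq0$ at a point $m$ with $k<m<l$.} The four arcs have the same value at $m$, and each $\chi$ is the number of sign changes on points $\le m$ plus the number on points $\ge m$. On points $\le m$ the arcs $\gamma,\delta$ agree with $\alpha,\beta$, and on points $\ge m$ with $\beta,\alpha$. So $\Xi(\zeta)=0$.

\emph{$\zeta$ contains $k$ and $l$, and $y^\alpha=y^\beta=y^\zeta$ strictly between.} Let $x_\alpha\in\{-1,0,1\}$ be the last nonzero sign of $y^\alpha-y^\zeta$ at common points $\le k$, and $z_\alpha$ the first nonzero sign at common points $\ge l$, with value $0$ if there is none; define $x_\beta,z_\beta$ in the same way. Sign changes among points $\le k$ and among points $\ge l$ cancel in $\Xi(\zeta)$. A further sign change occurs between a last sign $x$ and a first sign $z$ exactly when $s(x,z)=[x=1][z=-1]+[x=-1][z=1]$ equals $1$. Hence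
\begin{align*}
\Xi(\zeta)&=s(x_\alpha,z_\alpha)+s(x_\beta,z_\beta)-s(x_\alpha,z_\beta)-s(x_\beta,z_\alpha)\\
&=\big([x_\alpha=1]-[x_\beta=1]\big)\big([z_\alpha=-1]-[z_\beta=-1]\big)\\
&\qquad+\big([x_\beta=-1]-[x_\alpha=-1]\big)\big([z_\beta=1]-[z_\alpha=1]\big).
\end{align*}
Since $y^\alpha_k>y^\beta_k$, either $y^\alpha_k>y^\zeta_k$ and $x_\alpha=1$, or $y^\beta_k<y^\zeta_k$ and $x_\beta=-1$; in both cases $x_\alpha\ge x_\beta$. Since $y^\alpha_l<y^\beta_l$, either $z_\alpha=-1$ or $z_\beta=1$, so $z_\alpha\le z_\beta$. Therefore all four factors are $\ge0$. The arc $\zeta=\alpha$ falls in this case, with $x_\alpha=z_\alpha=0$, $x_\beta=-1$, $z_\beta=1$, and $\Xi(\alpha)=1$.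
\end{proof}

Joining two arcs at a common endpoint can create sign changes with test arcs that end at that point. The term $\nu$ is there to pay for them.

\begin{lemma}[Concatenation]\label{lem:concat}
Let $\alpha$ end and $\beta$ start at $r$ on one oriented line. Let $\gamma^\pm$ be the arc that follows $\alpha$, passes $r$ with side value $\pm1$, and then follows $\beta$. Then $\Phi(\gamma^+)+\Phi(\gamma^-)=2\Phi(\alpha)+2\Phi(\beta)$ for every edge-additive $\Phi$, and $\kappa(\gamma^+)+\kappa(\gamma^-)\le2\kappa(\alpha)+2\kappa(\beta)-1$.
\end{lemma}

\begin{proof}
The edges of $\gamma^\pm$ are those of $\alpha$ and those of $\beta$, and the two side values at $r$ average to $0$; this gives the identity. Fix $\zeta$, and let $\iota=1$ if $r$ is an endpoint of $\zeta$ and $\iota=0$ otherwise. We claim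
\begin{equation}\label{eq:chi}
\chi(\gamma^+,\zeta)+\chi(\gamma^-,\zeta)\le2\chi(\alpha,\zeta)+2\chi(\beta,\zeta)+\iota .
\end{equation}
Let $A$ be the sign sequence of $y^\alpha-y^\zeta$ at common points $<r$, and $B$ that of $y^\beta-y^\zeta$ at common points $>r$; write $c(\cdot)$ for the number of sign changes. If $r$ is not on $\zeta$, one of $A,B$ is empty and $\chi(\gamma^\pm,\zeta)=c(A)+c(B)=\chi(\alpha,\zeta)+\chi(\beta,\zeta)$. If $\zeta$ passes $r$ with side value $\varsigma$, then $\chi(\alpha,\zeta)=c(A,-\varsigma)$ and $\chi(\beta,\zeta)=c(-\varsigma,B)$. The arc $\gamma^{-\varsigma}$ has sequence $(A,-\varsigma,B)$, with $c(A,-\varsigma)+c(-\varsigma,B)$ changes, and $\gamma^{\varsigma}$ has sequence $(A,0,B)$, with no more, since deleting an entry does not create sign changes. If $\zeta$ starts at $r$, then $\chi(\alpha,\zeta)=0$, $\chi(\beta,\zeta)=c(B)$, and the left side of \eqref{eq:chi} is $c(+,B)+c(-,B)\le2c(B)+1$. The case that $\zeta$ ends at $r$ is the same after reversing the line.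

On the other hand, $\nu(\gamma^\pm,\zeta)=[\operatorname{end}(\beta)=\operatorname{start}(\zeta)]+[\operatorname{end}(\zeta)=\operatorname{start}(\alpha)]=\nu(\alpha,\zeta)+\nu(\beta,\zeta)-\iota$. Adding this twice to \eqref{eq:chi}, each $\zeta$ with endpoint $r$ contributes at most $-1$ to $\kappa(\gamma^+)+\kappa(\gamma^-)-2\kappa(\alpha)-2\kappa(\beta)$ and every other $\zeta$ at most $0$. The arc $\zeta=\alpha$ has endpoint $r$.
\end{proof}

For $a\ne b$ in $P$ let $\psi_{ab}=\int_{[a,b]}\psi\,ds$. Like $\rho_{ab}$, it is additive when $[a,b]$ is subdivided at points of $P$. For $\eta>0$, to be fixed in \eqref{eq:eta}, and an arc $\alpha$ from $p$ to $q$, define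
\begin{equation}\label{eq:f}
f_\varepsilon(\alpha)=\psi_{pq}+\varepsilon\Big(\int_{[p,q]}y^\alpha\,\partial_n\psi\,ds-\eta\,\kappa(\alpha)\Big).
\end{equation}
The first two terms are what Lemma~\ref{lem:torel}(2) assigns to the jump system of $g_\varepsilon(\alpha)$, namely $\mu_e=1$ and $Y_e=\varepsilon y^\alpha$ on the edges of $\alpha$. In Section~\ref{sec:example} the second term vanishes because $\partial_n\psi=n\cdot x/2$ is zero on a line through the origin, and \eqref{eq:f} gives the heights used there. Let
\[
\widehat Q_\varepsilon=\{v\in V:\ g_\varepsilon(\alpha)(v)\ge f_\varepsilon(\alpha)\text{ for all arcs }\alpha\},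
\]
and call $\alpha$ \emph{tight} at $v\in\widehat Q_\varepsilon$ if equality holds.

\begin{lemma}\label{lem:AB}
For every $\varepsilon>0$, $\eta>0$ and $v\in\widehat Q_\varepsilon$, the arcs tight at $v$ contain no obstruction {\rm(A)} or {\rm(B)}.
\end{lemma}

\begin{proof}
Both $g_\varepsilon$ and $f_\varepsilon+\varepsilon\eta\kappa$ are edge-additive. If $\alpha,\beta$ are tight and violate (C3), Lemma~\ref{lem:uncross} gives
\[
f_\varepsilon(\alpha)+f_\varepsilon(\beta)=\big(g_\varepsilon(\gamma)+g_\varepsilon(\delta)\big)(v)\ge f_\varepsilon(\gamma)+f_\varepsilon(\delta)\ge f_\varepsilon(\alpha)+f_\varepsilon(\beta)+\varepsilon\eta,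
\]
which is absurd. If they leave $r$ in opposite directions, Lemma~\ref{lem:concat} gives
\[
2f_\varepsilon(\alpha)+2f_\varepsilon(\beta)=\big(g_\varepsilon(\gamma^+)+g_\varepsilon(\gamma^-)\big)(v)\ge f_\varepsilon(\gamma^+)+f_\varepsilon(\gamma^-)\ge2f_\varepsilon(\alpha)+2f_\varepsilon(\beta)+\varepsilon\eta .\qedhere
\]
\end{proof}

\subsection{Three positive functions}

Let $C$ be a convex polygon and $x_0$ an interior point. For each side $\sigma$ let $L_\sigma$ be the affine function that is $1$ at $x_0$ and $0$ on $\sigma$. The \emph{pyramid} over $C$ with apex $x_0$ is $\varphi=\min_\sigma L_\sigma$ on $C$ and $0$ outside; it equals $L_\sigma$ on the triangle spanned by $x_0$ and $\sigma$. It is continuous, so $Y=0$ on all segments. On a side, oriented with $C$ on the left, $D_\sigma=L_\sigma$ is positive at $x_0$, so $\mu_\sigma>0$. On a crease from $x_0$ to a vertex, $\varphi_L\le\varphi_R$ on the left because $\varphi$ is a minimum, and $\varphi_L\ne\varphi_R$; so $\mu<0$. We apply both parts of Lemma~\ref{lem:torel}; in each case $\int\varphi>0$.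

\emph{Pyramid over a quadrilateral, for {\rm(C)}.} Let the non-collinear segments $[p,q]$, $[p',q']$ between points of $P$ cross at a point $x_0$ interior to both, and take the pyramid over the convex quadrilateral $pp'qq'$ with apex $x_0$. The coefficient of $v_{x_0}$ in Lemma~\ref{lem:torel}(1) vanishes. The four creases point in two pairs of opposite directions, so $\mu_{x_0p}=\mu_{x_0q}=-c<0$ and $\mu_{x_0p'}=\mu_{x_0q'}=-c'<0$, and the two creases on a diagonal add up to $-c\rho_{pq}$ and $-c'\rho_{p'q'}$. With $\sigma$ running over the sides,
\begin{equation}\label{eq:quad}
c\rho_{pq}+c'\rho_{p'q'}=\sum_\sigma\mu_\sigma\rho_\sigma,\qquad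
\sum_\sigma\mu_\sigma\psi_\sigma=c\psi_{pq}+c'\psi_{p'q'}+\int\varphi .
\end{equation}

\emph{Pyramid over a triangle, for {\rm(D)}.} Let $r\in P$ be interior to the triangle $q_1q_2q_3$ with vertices in $P$. The pyramid with apex $r$ gives, with $c_i>0$ and $\mu_\sigma>0$,
\begin{equation}\label{eq:tri}
\sum_ic_i\rho_{rq_i}=\sum_\sigma\mu_\sigma\rho_\sigma,\qquad
\sum_\sigma\mu_\sigma\psi_\sigma=\sum_ic_i\psi_{rq_i}+\int\varphi .
\end{equation}

\emph{Half-pyramid, for {\rm(E)}.} Let $r^-,r,r^+$ be consecutive points of $P$ on an oriented line $\ell$, with edges $e^-=[r^-,r]$ and $e^+=[r,r^+]$, and let $s\in P$ be strictly left of $\ell$. Let $\varphi$ be affine on the triangles $r^-rs$ and $rr^+s$, with value $1$ at $r$ and $0$ at $r^-,r^+,s$, and zero elsewhere; the function of Section~\ref{sec:example} is an instance. Let $\mathsf t$ be the tent function on $[r^-,r^+]$, linear on $e^\pm$, with value $1$ at $r$ and $0$ at $r^\pm$, and let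
\[
\mathsf B(v)=\frac1{|e^-|}\,n\cdot(v_r-v_{r^-})-\frac1{|e^+|}\,n\cdot(v_{r^+}-v_r).
\]
On $e^\pm$ we have $D=\varphi_L$, so $Y=-\mathsf t$, the $Y'$-terms of Lemma~\ref{lem:torel}(1) add up to $-\mathsf B$, and $\mu_{e^\pm}=a^\pm$ may have any sign. On the other three segments $Y=0$. On $[r^\pm,s]$ we have $\mu=c^\pm>0$, since $\varphi$ is positive inside and zero outside. On $[r,s]$ we have $\mu=-c<0$, since along lines parallel to $\ell$ the slope of $\varphi$ drops from $1/|e^-|$ to $-1/|e^+|$. Hence
\begin{align}
\mathsf B&=a^-\rho_{e^-}+a^+\rho_{e^+}-c\rho_{rs}+c^-\rho_{r^-s}+c^+\rho_{r^+s},\label{eq:half1}\\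
\int\varphi+\int\mathsf t\,\partial_n\psi\,ds&=a^-\psi_{e^-}+a^+\psi_{e^+}-c\psi_{rs}+c^-\psi_{r^-s}+c^+\psi_{r^+s}.\label{eq:half2}
\end{align}
As in the example, this relation acts at order $\varepsilon$, the same order as the term $\eta\kappa$, which must not outweigh it. There are finitely many half-pyramids, counting both orientations of each line, so we can fix $\eta>0$ with
\begin{equation}\label{eq:eta}
2\eta\max_\alpha\kappa(\alpha)<\int\varphi\qquad\text{for every half-pyramid }\varphi\text{ of }P .
\end{equation}

\section{Point sets in a triangle}\label{sec:triangle}

The relations \eqref{eq:quad}--\eqref{eq:half2} involve $\rho$ and $\psi$, that is, $g_0$ and $f_0$. To use them for $g_\varepsilon$ we need the error $\varepsilon g_1(\alpha)(v)$ to tend to $0$, so we need $v$ bounded uniformly in $\varepsilon$. In this section we assume: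
\begin{itemize}
\item[(T)] $\operatorname{conv}P$ is a triangle $z_1z_2z_3$, and all other points of $P$ lie in its interior.
\end{itemize}
Then $\operatorname{Ext}=\operatorname{Ext}(P)$ consists of the three sides, which are edges. Fix a norm on $V$.

\begin{proposition}\label{prop:tight}
Assume {\rm(T)}. For every $C_0$ there are $\varepsilon_0,C>0$ such that, for $0<\varepsilon<\varepsilon_0$ and every $v\in\widehat Q_\varepsilon$ with $\sum_{\alpha\in\operatorname{Ext}}g_\varepsilon(\alpha)(v)\le C_0$,
\begin{enumerate}
\item $\|v\|\le C$;
\item the set of arcs tight at $v$ is a dissection.
\end{enumerate}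
\end{proposition}

\begin{proof}
(1) Otherwise there are $\varepsilon_k\to0$ and points $v_k$ as in the statement with $\|v_k\|\to\infty$ and $v_k/\|v_k\|\to w$, $\|w\|=1$. The heights are bounded for $\varepsilon\le1$, so dividing the inequalities by $\|v_k\|$ gives $\rho_{ab}(w)\ge0$ for all $a\ne b$ in $P$, and $\rho_{z_1z_2}(w)+\rho_{z_2z_3}(w)+\rho_{z_1z_3}(w)\le0$. So these three terms vanish. Choose a representative of $w$ as follows. Subtract a translation to get $w_{z_1}=0$. Then $w_{z_2}\perp z_2-z_1$, and subtracting a rotation about $z_1$ gives $w_{z_2}=0$. Then $w_{z_3}$ is orthogonal to $z_3-z_1$ and $z_3-z_2$, so $w_{z_3}=0$. For any other point $p$ we have $w_p\cdot(p-z_i)\ge0$ for $i=1,2,3$. As $p$ is interior, $\sum_i\lambda_i(p-z_i)=0$ with all $\lambda_i>0$, so the three products vanish and $w_p=0$. Thus $w=0$, a contradiction.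

(2) Suppose this fails for a sequence $\varepsilon_k\to0$ and points $v_k$. By Lemma~\ref{lem:AB}, after passing to a subsequence, one fixed obstruction of type (C), (D) or (E) is tight at all $v_k$, and by (1) we may assume $v_k\to v_0$. In the limit,
\begin{equation}\label{eq:limit}
\rho_{ab}(v_0)\ge\psi_{ab}\quad\text{for all }a\ne b\in P,
\end{equation}
with equality if an arc of the obstruction joins $a$ and $b$.

(C) By \eqref{eq:quad} and \eqref{eq:limit},
\[
c\psi_{pq}+c'\psi_{p'q'}=\sum_\sigma\mu_\sigma\rho_\sigma(v_0)\ge\sum_\sigma\mu_\sigma\psi_\sigma=c\psi_{pq}+c'\psi_{p'q'}+\int\varphi,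
\]
a contradiction.

(D) By \eqref{eq:tri} and \eqref{eq:limit}, $\sum c_i\psi_{rq_i}=\sum\mu_\sigma\rho_\sigma(v_0)\ge\sum\mu_\sigma\psi_\sigma=\sum c_i\psi_{rq_i}+\int\varphi$, a contradiction.

(E) Let $\alpha$, from $p$ to $q$ on the oriented line $\ell$, pass left of $r$, and let $\beta$ join $r$ to $s$ strictly left of $\ell$. Take the half-pyramid of $r$, its neighbors $r^\pm$ on $\ell$, and $s$. We bound $\mathsf B(v_0)$ from above by the tightness of $\alpha$ at order $\varepsilon$, and from below by \eqref{eq:half1}. Let $\alpha',\alpha''$ be the arcs obtained by cutting $\alpha$ at $r$. Then $y^\alpha=y^{\alpha'}+y^{\alpha''}+\mathsf t$, with each function extended by $0$, so $g_\varepsilon(\alpha)=g_\varepsilon(\alpha')+g_\varepsilon(\alpha'')+\varepsilon\mathsf B$ and, as $\kappa(\alpha)\ge0$,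
\[
f_\varepsilon(\alpha)\le f_\varepsilon(\alpha')+f_\varepsilon(\alpha'')+\varepsilon\int\mathsf t\,\partial_n\psi\,ds+2\varepsilon\eta\max\kappa .
\]
At $v_k$ the arc $\alpha$ is tight and the inequalities of $\alpha',\alpha''$ hold. Subtracting them and dividing by $\varepsilon_k$ gives $\mathsf B(v_k)\le\int\mathsf t\,\partial_n\psi\,ds+2\eta\max\kappa$, and the same holds for $v_0$. On the other hand, $\rho_{pq}(v_0)=\psi_{pq}$, and both sides are sums over the edges of $[p,q]$, each of which satisfies \eqref{eq:limit}; so $\rho_{e^\pm}(v_0)=\psi_{e^\pm}$, and the signs of $a^\pm$ do not matter. Also $\rho_{rs}(v_0)=\psi_{rs}$ and $\rho_{r^\pm s}(v_0)\ge\psi_{r^\pm s}$. By \eqref{eq:half1} and \eqref{eq:half2}, $\mathsf B(v_0)\ge\int\varphi+\int\mathsf t\,\partial_n\psi\,ds$. Together, $\int\varphi\le2\eta\max\kappa$, contradicting \eqref{eq:eta}.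
\end{proof}

\begin{remark}\label{rem:unbounded}
Hypothesis (T) is used only for the bound (1), which fails without it. Take the collinear points $a,r,b$ of Section~\ref{sec:example} without $s$, and $v_a=(-1,0)$, $v_r=(0,\frac1{2\varepsilon})$, $v_b=(1,0)$. Then $\rho_{ar}=\rho_{rb}=1$ and $g_\varepsilon(\alpha^\pm)(v)=2\pm1$, so $v\in\widehat Q_\varepsilon$ and the sum over the two external arcs is $4$, while $\mathsf B(v)=1/\varepsilon$.
\end{remark}

We recall two standard facts. \emph{Linear programming:} if $x\in V^*$ is bounded below on a nonempty polyhedron $\{v:g_\alpha(v)\ge f_\alpha\text{ for all }\alpha\}$, then the minimum is attained at some $v$, and $x=\sum t_\alpha g_\alpha$ with $t_\alpha\ge0$ and $t_\alpha=0$ unless $g_\alpha(v)=f_\alpha$ (duality and complementary slackness). \emph{Polarity:} a $d$-polytope $Q$, placed in $\mathbb R^d$ with the origin in its interior, has a polar $d$-polytope $Q^\circ$ and an inclusion-reversing bijection between the nonempty faces of $Q$ and the proper faces of $Q^\circ$, under which dimension $k$ corresponds to dimension $d-1-k$. The polytope $Q$ is \emph{simple} if each vertex lies in exactly $d$ facets; equivalently, $Q^\circ$ is simplicial.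 We use polarity in the following form. Suppose the nonempty faces of $Q$ are indexed by the faces $I$ of a simplicial complex $K$, with $\dim Q(I)=d-|I|$ and $Q(I)\subseteq Q(J)\iff I\supseteq J$. Then the face of $Q^\circ$ dual to $Q(I)$ has dimension $|I|-1$, and its vertices are dual to the facets $Q(\{\alpha\})$, $\alpha\in I$; so it is a simplex, $Q$ is simple, and $K$ is the boundary complex of $Q^\circ$.

\begin{proposition}\label{prop:triangle}
Assume {\rm(T)}. For all small $\varepsilon>0$, the set
\[
Q=\{v\in\widehat Q_\varepsilon:\ \text{all external arcs are tight at }v\}
\]
is a simple polytope of dimension $2N-6$, and $\mathcal W_P$ is the boundary complex of its polar. More precisely, the nonempty faces of $Q$ are the sets $Q(I)$, $I\in\mathcal W_P$, of points at which all arcs of $I$ are tight; $\dim Q(I)=2N-6-|I|$, and $Q(I)\subseteq Q(J)\iff I\supseteq J$. In particular all facets of $\mathcal W_P$ have $2N-6$ elements.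
\end{proposition}

\begin{proof}
Let $\mathrm{id}$ be the field $v_p=p$. For an arc $\alpha$ from $p$ to $q$ we have $g_\varepsilon(\alpha)(\mathrm{id})=|q-p|$, since $n\cdot(b-a)=0$ on each edge. So there is $\lambda>0$ with $\lambda\,\mathrm{id}\in\widehat Q_\varepsilon$ for all $\varepsilon\le1$. Let $C_0$ be an upper bound for $\sum_\alpha g_\varepsilon(\alpha)(\lambda\,\mathrm{id})+\sum_\alpha|f_\varepsilon(\alpha)|$ for $\varepsilon\le1$, both sums over all arcs. Take $\varepsilon\le1$ so small that Propositions~\ref{prop:unique} and~\ref{prop:tight} apply.

\emph{Every dissection $S\supseteq\operatorname{Ext}$ is tight at some point of $Q$.} Minimize $x=\sum_{\alpha\in S}g_\varepsilon(\alpha)$ over $\widehat Q_\varepsilon$. It is bounded below by $\sum_Sf_\varepsilon(\alpha)$, so there is an optimum $v$. Since $x(v)\le x(\lambda\,\mathrm{id})$,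
\[
\sum_{\alpha\in\operatorname{Ext}}g_\varepsilon(\alpha)(v)\le x(\lambda\,\mathrm{id})-\sum_{\alpha\in S\setminus\operatorname{Ext}}f_\varepsilon(\alpha)\le C_0,
\]
so the set $T$ of arcs tight at $v$ is a dissection. By duality, $x=\sum_{\beta\in T}t'_\beta g_\varepsilon(\beta)$ with $t'\ge0$. By Proposition~\ref{prop:unique}, $t'$ is the indicator function of $S$, so $S\subseteq T$. As $\operatorname{Ext}\subseteq S$, we have $v\in Q$.

\emph{The faces of $Q$.} For $v\in Q$ we have $\sum_{\operatorname{Ext}}g_\varepsilon(\alpha)(v)=\sum_{\operatorname{Ext}}f_\varepsilon(\alpha)\le C_0$. So $Q$ is bounded, and the set $I(v)$ of internal arcs tight at $v$ is a face of $\mathcal W_P$, with the vectors of $I(v)\cup\operatorname{Ext}$ linearly independent. Every nonempty face of the polyhedron $Q$ has the form $Q(I)$ for a set $I$ of internal arcs, and then $I\subseteq I(v)$ for $v\in Q(I)$, so $I\in\mathcal W_P$. Conversely, let $I\in\mathcal W_P$. Then $I\cup\operatorname{Ext}$ is a dissection by Lemma~\ref{lem:ext}, so there is $v\in Q$ with $I\subseteq I(v)$. By independence there is $w\in V$ on which the vectors of $I\cup\operatorname{Ext}$ vanish and those of $I(v)\setminus I$ are positive.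 For small $t>0$ the point $v'=v+tw$ lies in $Q$ and has $I(v')=I$. Near $v'$, the face $Q(I)$ coincides with the affine subspace on which the arcs of $I\cup\operatorname{Ext}$ are tight, so $\dim Q(I)=2N-3-3-|I|$. If $Q(I)\subseteq Q(J)$, then $v'\in Q(J)$ and $J\subseteq I(v')=I$; the converse implication is immediate from the definition. Polarity gives the rest. The facets of $\mathcal W_P$ correspond to the minimal faces of $Q$, which are vertices.
\end{proof}

\section{Arbitrary point sets}\label{sec:general}

The \emph{link} of a face $F$ in a simplicial complex $K$ is $\{S:S\cap F=\emptyset,\ S\cup F\in K\}$. With the notation of Proposition~\ref{prop:triangle}, the nonempty faces of the polytope $Q(F)$ are the $Q(J)$ with $J\supseteq F$, so by polarity the link of $F$ is the boundary complex of the polar of $Q(F)$. It therefore suffices to find $\mathcal W_P$ as a link in $\mathcal W_{P'}$ for a set $P'\supseteq P$ satisfying (T). The face $F$ should seal $P$ off by its external arcs and fill the space between $\operatorname{conv}P$ and the outer triangle so that nothing more fits there.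

For the dimension count we also need two-point sets. So in this section we allow $|P|=2$; the unique arc $[p,q]$ is then declared external, $\mathcal W_P=\{\emptyset\}$, and Lemma~\ref{lem:ext} holds trivially.

Choose $Z=\{z_1,z_2,z_3\}$ such that $P$ lies in the interior of the triangle $\operatorname{conv}Z$ and no three points of $P'=P\cup Z$, at least one of them in $Z$, are collinear. (Start from a large triangle and move its vertices slightly, one after another, off the finitely many lines through two of the other points.) Then $P'$ satisfies (T). A \emph{brace} is a segment between two points of $P'$ with at least one endpoint in $Z$. By the choice of $Z$, a brace contains no third point of $P'$ and is collinear with no other arc of $P'$, and the arcs of $P'$ are the arcs of $P$ and the braces. Conditions (C1)--(C3) and pointedness for arcs of $P$ do not involve $Z$, so a set of arcs of $P$ is a dissection of $P$ if and only if it is a dissection of $P'$. A set $B$ of braces is \emph{admissible for $P$} if $B\cup\operatorname{Ext}(P)$ is a dissection of $P'$.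

\begin{lemma}\label{lem:brace}
A set $B$ of braces is admissible for $P$ if and only if
\begin{itemize}
\item[\rm(i)] each $\sigma\in B$ is a side of $\operatorname{conv}Z$, or meets $\operatorname{conv}P$ in exactly one point, which lies in $H$ and is an endpoint of $\sigma$;
\item[\rm(ii)] no two elements of $B$ meet in a point of both relative interiors;
\item[\rm(iii)] at each $w\in H\cup Z$, the directions of the elements of $B$ at $w$, together (if $w\in H$) with the directions of the edges of the polygon $\operatorname{conv}P$ at $w$, or of the segment $\operatorname{conv}P$ if $h=2$, lie in an open half-plane.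
\end{itemize}
Consequently, the sets admissible for $P$ are the sets admissible for $H$, with the same $Z$.
\end{lemma}

\begin{proof}
\emph{Necessity.} Condition (ii) is (C1) and (iii) is pointedness. For (i), let $\sigma=[z,w]\in B$ with $z\in Z$, $w\in P$. Suppose $P$ is collinear. Then $z$ is off the line of $P$, so $\sigma\cap\operatorname{conv}P=\{w\}$. If $w\notin H$, the external arc passing $w$ on the side of $z$ violates (C2) with $\sigma$. Suppose $\operatorname{conv}P$ is two-dimensional, and $\sigma\cap\operatorname{conv}P=[w',w]$. If $w'\ne w$, then $w'$ is a boundary point of $\operatorname{conv}P$ in the relative interior of $\sigma$, and $w'\notin P$. So $w'$ is in the relative interior of a side of the polygon $\operatorname{conv}P$, which is not collinear with $\sigma$; this violates (C1). So $\sigma\cap\operatorname{conv}P=\{w\}$, and $w$ is a boundary point. If $w$ is in the relative interior of a side, then near $w$ the polygon is a half-disk that $\sigma$ avoids, so $z$ is strictly on the outer side. The external arc passes $w$ on that side and violates (C2) with $\sigma$. So $w\in H$.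

\emph{Sufficiency.} Pairs of external arcs of $P$ are compatible by Lemma~\ref{lem:ext}. Consider pairs involving a brace $\sigma\in B$. By (i) the relative interior of $\sigma$ misses $\operatorname{conv}P$, which with (ii) gives (C1). Braces pass no point, and their endpoints lie in $H\cup Z$ and are passed by no arc of $P$; this gives (C2). Condition (C3) is void. All arcs of $B\cup\operatorname{Ext}(P)$ have their endpoints in $H\cup Z$, where pointedness is (iii).

Finally, $Z$ is also a valid choice for $H$, and (i)--(iii) depend only on $\operatorname{conv}P=\operatorname{conv}H$, $H$ and $Z$; by (i), only braces with endpoints in $H\cup Z$ occur.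
\end{proof}

\begin{lemma}\label{lem:link}
Let $B$ be an inclusion-maximal admissible set for $P$. Then $\operatorname{Ext}(P')\subseteq B$, the set $F=(B\setminus\operatorname{Ext}(P'))\cup\operatorname{Ext}(P)$ is a face of $\mathcal W_{P'}$, and its link in $\mathcal W_{P'}$ is $\mathcal W_P$.
\end{lemma}

\begin{proof}
The empty set is admissible, so $B$ exists. The external arcs of $P'$ are braces, and $B\cup\operatorname{Ext}(P')$ is admissible by Lemma~\ref{lem:ext} for $P'$; so $\operatorname{Ext}(P')\subseteq B$. Put $G=B\cup\operatorname{Ext}(P)=F\cup\operatorname{Ext}(P')$. The set $F$ is a dissection of internal arcs of $P'$. By Lemma~\ref{lem:ext} for $P'$, a set $S$ is in the link of $F$ if and only if $S\cap G=\emptyset$ and $S\cup G$ is a dissection of $P'$.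

Let $S$ be in the link and $\gamma\in S$. Then $G\cup\{\gamma\}$ is a dissection, so $\gamma$ is not a brace by maximality of $B$. So $\gamma$ is an arc of $P$ outside $\operatorname{Ext}(P)$. Being a subset of a dissection, $S$ is a face of $\mathcal W_P$.

Conversely let $S\in\mathcal W_P$. Its arcs are neither braces nor external arcs of $P$, so $S\cap G=\emptyset$. The sets $S\cup\operatorname{Ext}(P)$ and $G$ are dissections, so for non-crossing it remains to consider pairs $\alpha\in S$, $\sigma\in B$. By Lemma~\ref{lem:brace}(i) the relative interior of $\sigma$ misses $\operatorname{conv}P$, which gives (C1); the brace $\sigma$ passes no point and $\alpha$ passes no point of $H\cup Z$, which gives (C2); and (C3) is void. At $w\in H$, the directions of $S$ lie in the cone spanned by the directions of $\operatorname{Ext}(P)$ at $w$, so they lie in every open half-plane containing the directions of $G$ at $w$. At points of $P\setminus H$ only arcs of $S$ end, and at points of $Z$ only arcs of $G$. So $S\cup G$ is pointed.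
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N\ge3$, and let $Z,P',B,F$ be as above. By Proposition~\ref{prop:triangle} for $P'$, the face $Q(F)$ is a simple polytope of dimension $2(N+3)-6-|F|=2N-|F|$, and by Lemma~\ref{lem:link} the boundary complex of its polar is $\mathcal W_P$. Since $|F|=|B|-3+h$, it remains to show that $|B|=6$.

By Lemma~\ref{lem:brace}, $B$ is also a maximal admissible set for $H$. Let $F_H=(B\setminus\operatorname{Ext}(P'))\cup\operatorname{Ext}(H)$. By Lemma~\ref{lem:link} for $H$, the link of $F_H$ in $\mathcal W_{H\cup Z}$ is $\mathcal W_H$, so the union of $F_H$ and a facet of $\mathcal W_H$ is a facet of $\mathcal W_{H\cup Z}$. By Proposition~\ref{prop:triangle} such a facet has $2(h+3)-6=2h$ elements. If $h\ge3$, then $|\operatorname{Ext}(H)|=h$ and the facets of $\mathcal W_H$ are the triangulations of a convex $h$-gon, with $h-3$ diagonals; so $(|B|-3+h)+(h-3)=2h$. If $h=2$, then $|\operatorname{Ext}(H)|=1$ and the only facet of $\mathcal W_H$ is empty; so $|B|-3+1=4$. In both cases $|B|=6$. Hence $|F|=h+3$, and the dimension is $2N-3-h$.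
\end{proof}

\section{Flips, minimal non-faces and the fan}\label{sec:supp}

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
Let $d=2N-3-h$.

(1) By Lemma~\ref{lem:ext}, the maximal dissections are the sets $I\cup\operatorname{Ext}(P)$ with $I$ a facet of $\mathcal W_P$. All facets of the boundary complex of a simplicial $d$-polytope have $d$ vertices, so all maximal dissections have $d+h=2N-3$ arcs. A flip of $\alpha\in I$ is then an arc outside $I\cup\operatorname{Ext}(P)$ that completes $I\setminus\{\alpha\}$ to a second facet. For $d\ge1$, every face with $d-1$ vertices lies in exactly two facets, so there is exactly one flip. Under polarity, facets correspond to the vertices of the polar simple $d$-polytope and faces with $d-1$ vertices to its edges, so the flip graph is the graph of that polytope. For $d=0$ there is no internal arc and the flip graph is a single vertex.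

(2) By Proposition~\ref{prop:cross} and Lemma~\ref{lem:pointed}, every set of internal arcs that is not a dissection contains an incompatible pair or a triple as in the statement. It remains to see that these sets are themselves minimal non-faces. A single arc is a dissection, so incompatible pairs are. A triple is not pointed at $r$. Its arcs are internal, because $r$ is interior to $\operatorname{conv}P$ and so is not an endpoint of an external arc. Consider two of its arcs, from $r$ to $q_i$ and to $q_j$. As $r$ is not on the line $q_iq_j$, their segments lie on distinct lines and meet only at $r$; so (C1) holds, (C3) is void, and neither arc passes an endpoint of the other, which gives (C2). Two directions that are not opposite lie in an open half-plane. So the two arcs are compatible. Finally, any two points of $P$ are joined by some arc, so a triple exists as soon as a point of $P$ is interior to a triangle spanned by points of $P$. This gives the criterion for flagness.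

(3) Let $\varepsilon$ be small as in Proposition~\ref{prop:unique}, which does not require (T), and let $E$ be the span of the $g_\varepsilon(\xi)$, $\xi\in\operatorname{Ext}(P)$. For $I\in\mathcal W_P$ the set $I\cup\operatorname{Ext}(P)$ is a dissection, so its vectors are independent. Hence $\dim V^*/E=d$, and the vectors of $I$ are independent modulo $E$. Let $I,J\in\mathcal W_P$ and $t,t'\ge0$ with
\[
\sum_{\alpha\in I}t_\alpha g_\varepsilon(\alpha)-\sum_{\alpha\in J}t'_\alpha g_\varepsilon(\alpha)=\sum_{\xi\in\operatorname{Ext}(P)}c_\xi\,g_\varepsilon(\xi).
\]
Moving the terms with $c_\xi<0$ to the first sum and those with $c_\xi>0$ to the second gives an equality of nonnegative combinations over the dissections $I\cup\operatorname{Ext}(P)$ and $J\cup\operatorname{Ext}(P)$. By Proposition~\ref{prop:unique}, $t=t'$, and this function is supported on $I\cap J$. So the cones form a simplicial fan in $V^*/E\cong\mathbb R^d$ with face complex $\mathcal W_P$.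

For $d=0$ the fan is $\{0\}$, which is complete. Let $d\ge1$. A point of the geometric realization $|\mathcal W_P|$ is a function $t\ge0$ supported on a face with $\sum t_\alpha=1$. Send it to the class of $\sum t_\alpha g_\varepsilon(\alpha)$, which is nonzero, and normalize to the unit sphere $S^{d-1}$. This map is continuous, and it is injective: if two points $t,t'$ have the same image, then $t=\lambda t'$ for some $\lambda>0$ by the previous paragraph, and $\lambda=1$. By Theorem~\ref{thm:main}, $|\mathcal W_P|$ is homeomorphic to $S^{d-1}$. For $d=1$ an injective map between two-point sets is onto. For $d\ge2$, invariance of domain (an injective continuous map between manifolds without boundary of the same dimension is open) shows that the image is open; it is also compact and nonempty, and $S^{d-1}$ is connected. So the map is onto and the fan is complete.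
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Asilata Bapat and Vincent Pilaud,
\emph{Wigglyhedra},
arXiv:2407.11632 (2024).

\end{thebibliography}
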